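\title{Finite linearity defect of the residue field forces a local ring to be Koszul}

\begin{abstract}
Let $(R,\mathfrak m,k)$ be a Noetherian local ring. We prove that if the linearity defect of $k$ over $R$ is finite, then it is zero, that is, $R$ is Koszul. There is no assumption on the characteristic, and $R$ need not contain a field. The linear part $L$ of the minimal free resolution of $k$ is a differential graded algebra on which the Hopf algebra $E=\operatorname{Ext}_R(k,k)$ acts. When the linearity defect is finite, $H(L)$ is finite dimensional of Euler characteristic $1$, and a supertrace splits the unit $k\to L$ after passage to derived invariants over $E$. This forces $H(L)=k$.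
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $(R,\mathfrak m,k)$ is a commutative Noetherian local ring with maximal ideal $\mathfrak m$ and residue field $k=R/\mathfrak m$, and
$A=\operatorname{gr}_{\mathfrak m}(R)=\bigoplus_{n\ge0}A_n$ with $A_n=\mathfrak m^n/\mathfrak m^{n+1}$.

Let $M$ be a finitely generated $R$-module and $F$ its minimal free resolution, so that $d(F)\subseteq\mathfrak mF$. For $j\ge0$ put
\[
(\mathcal F^jF)_i=\mathfrak m^{j-i}F_i,\qquad\text{where }\mathfrak m^a=R\text{ for }a\le0 .
\]
Thus $\mathcal F^jF$ is the subcomplex $\cdots\to F_{j+1}\to F_j\to\mathfrak mF_{j-1}\to\cdots\to\mathfrak m^jF_0\to0$, and $F=\mathcal F^0F\supseteq\mathcal F^1F\supseteq\cdots$. The \emph{linear part} of $F$ is the associated graded complex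
\[
\operatorname{lin}^RF=\bigoplus_{j\ge0}\mathcal F^jF/\mathcal F^{j+1}F,\qquad(\operatorname{lin}^RF)_i=\operatorname{gr}_{\mathfrak m}(F_i)(-i).
\]
It is a complex of graded free $A$-modules. In terms of bases, its matrices are obtained from those of $F$ by replacing each entry by its class in $A_1=\mathfrak m/\mathfrak m^2$; entries in $\mathfrak m^2$ become zero. Minimal resolutions are unique up to isomorphism and isomorphisms respect the filtration, so the \emph{linearity defect}
\[
\operatorname{ld}_RM=\sup\{i:H_i(\operatorname{lin}^RF)\ne0\}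
\]
depends only on $M$. It marks the point beyond which the resolution stays exact when everything but the linear terms of its matrices is discarded. The ring $R$ is \emph{Koszul} if $\operatorname{ld}_Rk=0$. In that case $\operatorname{lin}^RF$ is a free resolution of $k$ over $A$ whose $i$th term is generated in degree $i$, so $A$ is a Koszul algebra in the usual sense. For a standard graded algebra over a field, with the analogous definitions, the condition $\operatorname{ld}_Rk=0$ agrees with the usual notion of a Koszul algebra.

\begin{example}\label{ex:dvr}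
Let $Q$ be a discrete valuation ring with uniformizer $\pi$, and let $x$ be the class of $\pi$ in degree one of the associated graded ring.
\begin{enumerate}
\item[(i)] Let $R=Q$, so $A=k[x]$. The resolutions of $k$ and of $M=Q/(\pi^2)$ are $Q\xrightarrow{\pi}Q$ and $Q\xrightarrow{\pi^2}Q$, with linear parts $A\xrightarrow{x}A$ and $A\xrightarrow{0}A$. Hence $\operatorname{ld}_Rk=0$ and $\operatorname{ld}_RM=1$.
\item[(ii)] Let $R=Q/(\pi^n)$ with $n\ge2$, so $A=k[x]/(x^n)$. The resolution of $k$ has $F_i=R$, with $d_i=\pi$ for $i$ odd and $d_i=\pi^{n-1}$ for $i\ge2$ even. If $n=2$, all maps of the linear part are multiplication by $x$ on $k[x]/(x^2)$, and $\operatorname{ld}_Rk=0$. If $n\ge3$, the maps are $x,0,x,0,\dots$; the homology is $A/xA$ in even degrees and $x^{n-1}A$ in odd degrees, and $\operatorname{ld}_Rk=\infty$.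
\end{enumerate}
\end{example}

So a module can have finite positive linearity defect, but in these examples the residue field takes only the values $0$ and $\infty$: once the resolution of $k$ fails to be linear, the failure repeats forever. For standard graded algebras it is known that finiteness of $\operatorname{ld}_Rk$ implies that $R$ is Koszul. One therefore expects a positive answer to the following question, which is taken from Nguyen and Vu \cite{NV}.

\begin{quote}
\emph{Does $\operatorname{ld}_Rk<\infty$ imply that $R$ is Koszul, for every Noetherian local ring $(R,\mathfrak m,k)$?}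
\end{quote}

The answer is yes. From now on $F$ is the minimal free resolution of $k$, with $F_0=R$. We write $L=\operatorname{lin}^RF$ and $L^{(j)}=\mathcal F^jF/\mathcal F^{j+1}F$, so that $L=\bigoplus_{j\ge0}L^{(j)}$ as complexes; $j$ is called the \emph{weight}. Let $E=\bigoplus_{s\ge0}E^s=\operatorname{Ext}_R(k,k)$, with the product given by composition of chain maps $F\to F$. The bigraded vector space $\operatorname{Ext}^p_E(k,k)_q$ is recalled in Section~\ref{sec:derived}.

\begin{theorem}\label{thm:main}
Let $(R,\mathfrak m,k)$ be a Noetherian local ring. The following conditions are equivalent: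
\begin{enumerate}
\item[(a)] $R$ is Koszul, that is, $\operatorname{ld}_Rk=0$;
\item[(b)] $\operatorname{ld}_Rk<\infty$;
\item[(c)] $L^{(j)}$ is exact for all $j\gg0$ (equivalently, $\dim_kH(L)<\infty$);
\item[(d)] the complex $\mathcal F^nF$ is exact for all $n\gg0$;
\item[(e)] the complex $\mathcal F^nF$ is exact for all $n\ge1$.
\end{enumerate}
If they hold, then $E$ is a Koszul algebra, that is, $\operatorname{Ext}^p_E(k,k)_q=0$ for $p\ne q$; moreover $\dim_k\operatorname{Ext}^n_E(k,k)_n=\dim_kA_n$ for all $n$, and
\[
\sum_n\dim_k(A_n)z^n\cdot\sum_i\dim_k(E^i)(-z)^i=1 .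
\]
\end{theorem}

All characteristics are allowed, including mixed characteristic. For a finitely generated module $M$ with minimal resolution $F^M$, let $\Omega^nM=\operatorname{coker}(F^M_{n+1}\to F^M_n)$ be its $n$th syzygy, so $\Omega^0M=M$.

\begin{corollary}\label{cor:syzygy}
Let $M$ be a finitely generated $R$-module with $\operatorname{ld}_RM<\infty$. If $k$ is a direct summand of $\Omega^nM$ for some $n\ge0$, then $R$ is Koszul.
\end{corollary}

\subsection*{The idea}
What distinguishes $k$ from the module $Q/(\pi^2)$ of Example~\ref{ex:dvr} is that $L$ has a multiplication and carries operators compatible with it. The proof exploits this through a trace. Let $B$ be a finite dimensional $k$-algebra, $D$ a derivation of $B$, and $\lambda_b$ left multiplication by $b\in B$. Then $D\lambda_b-\lambda_bD=\lambda_{D(b)}$, so $\operatorname{tr}\lambda_{D(b)}=0$, while $\operatorname{tr}\lambda_1=\dim B$. If $\dim B\ne0$ in $k$, the map $b\mapsto\operatorname{tr}(\lambda_b)/\dim B$ is a retraction of the unit $k\to B$ that kills $D(B)$, and in particular $1\notin D(B)$. The condition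 on the dimension is needed: in characteristic $p$ the derivation $d/dt$ of $k[t]/(t^p)$ sends $t$ to $1$.

In our setting $B$ is replaced by the differential graded (DG) algebra $L$, the derivation by the action of the Hopf algebra $E$ (Sections~\ref{sec:hopf} and~\ref{sec:L}), and the dimension by the Euler characteristic of $H(L)$, which turns out to be $1$ and hence is nonzero in every field. Section~\ref{sec:weight2} carries out the argument by hand for the first homology group of $L$ that could be nonzero. In general one has to work with the derived invariants $\Psi(-)$ of DG $E$-modules, a model of $\operatorname{Ext}_E(k,-)$. Section~\ref{sec:derived} shows, for every $R$, that $H(L)=k$ as soon as the unit induces an injection $\Psi(k)\to\Psi(L)$. Section~\ref{sec:trace} proves this injectivity by a supertrace, and Section~\ref{sec:proofs} collects the proofs of the main results.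

\subsection*{Conventions}
Complexes are graded homologically and $|x|$ is the homological degree; it alone governs signs. For homogeneous maps, $\partial f=df-(-1)^{|f|}fd$ is the differential of a Hom complex, and $(f\otimes g)(x\otimes y)=(-1)^{|g||x|}f(x)\otimes g(y)$, so that
\begin{equation}\label{eq:koszulsign}
(\alpha\otimes\beta)(\gamma\otimes\delta)=(-1)^{|\beta||\gamma|}\alpha\gamma\otimes\beta\delta .
\end{equation}
On a tensor product $d(x\otimes y)=dx\otimes y+(-1)^{|x|}x\otimes dy$, and $\tau(x\otimes y)=(-1)^{|x||y|}y\otimes x$ is the flip. Unadorned tensor products and dimensions are over $k$.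

\section{The Hopf algebra $E$ and its action on $T$}\label{sec:hopf}

Put $T=F\otimes_Rk$. It has zero differential, each $T_i$ is finite dimensional, and $T_0=k$. The augmentation $\epsilon\colon F\to k$ induces the projection $T\to T_0=k$, again denoted $\epsilon$. For an element $f\in F$ or an $R$-linear map $f\colon G\to F$, we write $\bar f$ for its reduction modulo $\mathfrak m$.

All the structure we need is first built on $F$ up to homotopy. This suffices because homotopic maps between minimal complexes agree modulo $\mathfrak m$.

\begin{lemma}\label{lem:lift}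
Let $G$ be a bounded below complex of free $R$-modules with $d(G)\subseteq\mathfrak mG$.
\begin{enumerate}
\item[(i)] The map $f\mapsto\epsilon f$ induces an isomorphism $H(\operatorname{Hom}_R(G,F))\cong\operatorname{Hom}_R(G,k)$. In particular every homogeneous $R$-linear map $G\to k$ equals $\epsilon f$ for a cycle $f$.
\item[(ii)] If $f,g\in\operatorname{Hom}_R(G,F)$ are cycles with $\epsilon f=\epsilon g$, then $\bar f=\bar g$.
\end{enumerate}
\end{lemma}

\begin{proof}
For a bounded below complex $G$ of projective modules, $\operatorname{Hom}_R(G,-)$ preserves quasi-isomorphisms; apply this to $\epsilon$. The complex $\operatorname{Hom}_R(G,k)$ has zero differential because $d(G)\subseteq\mathfrak mG$. This gives (i). In (ii), $f-g=d\sigma\pm\sigma d$ for some $\sigma$ by (i), and both $d\sigma$ and $\sigma d$ have image in $\mathfrak mF$.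
\end{proof}

The lemma applies to the tensor powers of $F$ over $R$, whose reductions modulo $\mathfrak m$ are the tensor powers of $T$.

\subsection*{The product on $T$}
By Lemma~\ref{lem:lift}(i) there is a chain map $\mu\colon F\otimes_RF\to F$ with $\epsilon\mu=\epsilon\otimes\epsilon$. Put $m=\bar\mu\colon T\otimes T\to T$ and $st=m(s\otimes t)$; then $\epsilon m=\epsilon\otimes\epsilon$. We apply Lemma~\ref{lem:lift}(ii) to three pairs of chain maps. The maps $\mu(\mu\otimes1)$ and $\mu(1\otimes\mu)$ both have composite $\epsilon\otimes\epsilon\otimes\epsilon$ with $\epsilon$. The maps $\mu$ and $\mu\tau$ both have composite $\epsilon\otimes\epsilon$. The maps $f\mapsto\mu(1\otimes f)$, with $1\in F_0=R$, and $\operatorname{id}_F$ both have composite $\epsilon$. Hence $T$ is an associative graded algebra with $m\tau=m$ and with unit $1\in T_0$.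

\subsection*{The action of $E$}
Let $E^s=H_{-s}(\operatorname{Hom}_R(F,F))$, and let $E=\bigoplus_sE^s$ with the product induced by composition; an element of $E^s$ has homological degree $-s$. By Lemma~\ref{lem:lift}(i), $\theta\mapsto\epsilon\theta$ is an isomorphism $E^s\cong\operatorname{Hom}_R(F_s,k)=\operatorname{Hom}_k(T_s,k)$. So $E=\operatorname{Ext}_R(k,k)$, $E^s=0$ for $s<0$, $E^0=k\cdot\operatorname{id}$, and $\dim E^s=\dim T_s<\infty$. By Lemma~\ref{lem:lift}(ii), $\bar\theta$ depends only on the class of the cycle $\theta$, so $T$ is a left $E$-module with $E^sT_i\subseteq T_{i-s}$, and the pairing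
\[
E^s\times T_s\to k,\qquad\langle\theta,t\rangle=\epsilon(\theta t),
\]
is perfect. Let $\eta\colon E\to E^0=k$ be the projection; it is an algebra map with kernel $E^+=\bigoplus_{s>0}E^s$, and $\theta\cdot1=\eta(\theta)1$ in $T$.

Elements of $E^{\otimes r}$ act as operators on $T^{\otimes r}$, and they compose by the rule \eqref{eq:koszulsign}. Since the pairings are perfect and the spaces finite dimensional, we have the following principle, which will prove every identity below:
\begin{equation}\label{eq:principle}
X\mapsto\epsilon^{\otimes r}\circ X\ \text{ is a bijection from } (E^{\otimes r})^s \text{ onto } \operatorname{Hom}_k((T^{\otimes r})_s,k).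
\end{equation}

\subsection*{The coproduct}
An element $\theta\in E$ is in general not a derivation of $T$, and we need a formula for $\theta(st)$. For $\theta\in E^s$ let $\Delta\theta=\sum\theta'\otimes\theta''\in(E\otimes E)^s$ be the element with $(\epsilon\otimes\epsilon)\Delta\theta=\epsilon\theta m$ given by \eqref{eq:principle}. Thus $\Delta$ is the dual of the product of $T$.

\begin{proposition}\label{prop:hopf}
For homogeneous $\theta,y,z\in E$ and $s,t\in T$ the following hold.
\begin{enumerate}
\item[(i)] $\theta m=m\,\Delta\theta$, that is,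
\begin{equation}\label{eq:leibniz}
\theta(st)=\sum(-1)^{|\theta''||s|}(\theta's)(\theta''t).
\end{equation}
\item[(ii)] $\Delta1=1\otimes1$ and $\Delta(yz)=\Delta y\,\Delta z=\sum(-1)^{|y''||z'|}y'z'\otimes y''z''$.
\item[(iii)] $(\Delta\otimes1)\Delta=(1\otimes\Delta)\Delta$ and $\sum\eta(\theta')\theta''=\theta=\sum\theta'\eta(\theta'')$.
\item[(iv)] $\sum\theta'\otimes\theta''=\sum(-1)^{|\theta'||\theta''|}\theta''\otimes\theta'$.
\item[(v)] There is a degree preserving linear map $S\colon E\to E$ with $S(1)=1$,
\[
\sum\theta'S(\theta'')=\eta(\theta)=\sum S(\theta')\theta'',\qquad S(yz)=(-1)^{|y||z|}S(z)S(y).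
\]
\end{enumerate}
\end{proposition}

In other words, $E$ is a cocommutative graded Hopf algebra with counit $\eta$ and antipode $S$, and $T$ is an $E$-module algebra.

\begin{proof}
(i) Represent $\theta$, $\theta'$, $\theta''$ by cycles. Then $\theta\mu$ and $\sum\mu(\theta'\otimes\theta'')$ are cycles in $\operatorname{Hom}_R(F\otimes_RF,F)$. Their composites with $\epsilon$ are induced by $\epsilon\theta m$ and $(\epsilon\otimes\epsilon)\Delta\theta$, which are equal. Apply Lemma~\ref{lem:lift}(ii).

(ii) We have $(\epsilon\otimes\epsilon)\Delta1=\epsilon m=\epsilon\otimes\epsilon$. By (i), $yzm=ym\,\Delta z=m\,\Delta y\,\Delta z$, so $(\epsilon\otimes\epsilon)\Delta(yz)=\epsilon yzm=(\epsilon\otimes\epsilon)\Delta y\,\Delta z$. Both claims follow from \eqref{eq:principle}.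

(iii) By (i), $\theta m(m\otimes1)=\sum m(\theta'm\otimes\theta'')=m(m\otimes1)\circ(\Delta\otimes1)\Delta\theta$, and in the same way $\theta m(1\otimes m)=\sum m(\theta'\otimes\theta''m)=m(1\otimes m)\circ(1\otimes\Delta)\Delta\theta$. The left sides agree since $T$ is associative. Composing with $\epsilon$ gives $\epsilon^{\otimes3}(\Delta\otimes1)\Delta\theta=\epsilon^{\otimes3}(1\otimes\Delta)\Delta\theta$, and \eqref{eq:principle} applies. For the counit, put $s=1$ in \eqref{eq:leibniz} to get $\theta t=\sum\eta(\theta')\theta''t$. Put $t=1$ to get $\theta s=\sum\eta(\theta'')\theta's$; no sign appears because $\eta(\theta'')=0$ unless $|\theta''|=0$.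

(iv) Let $X=\sum(-1)^{|\theta'||\theta''|}\theta''\otimes\theta'$. As operators, $\Delta\theta\circ\tau=\tau X$. Since $m\tau=m$ and $(\epsilon\otimes\epsilon)\tau=\epsilon\otimes\epsilon$,
\[
(\epsilon\otimes\epsilon)\Delta\theta=\epsilon\theta m=\epsilon\theta m\tau=(\epsilon\otimes\epsilon)\Delta\theta\,\tau=(\epsilon\otimes\epsilon)X .
\]

(v) The degree preserving linear maps $E\to E$ form an associative algebra under the convolution product $(\varphi*\psi)(\theta)=\sum\varphi(\theta')\psi(\theta'')$, with unit $\eta\colon E\to k\subseteq E$, by (iii). Put $\nu=\operatorname{id}-\eta$. Then $\nu^{*r}(\theta)$ is a sum of products $\nu(\theta_1)\cdots\nu(\theta_r)$ in which the degrees of the $\theta_i$ add up to that of $\theta$. Since $\nu(E^0)=0$, the map $\nu^{*r}$ vanishes on $E^s$ for $r>s$. So $S=\sum_{r\ge0}(-1)^r\nu^{*r}$, with $\nu^{*0}=\eta$, is well defined, is a two-sided inverse of $\eta+\nu=\operatorname{id}$, and satisfies $S(1)=1$.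

For the last formula give $C=E\otimes E$ the coproduct $y\otimes z\mapsto\sum(-1)^{|y''||z'|}(y'\otimes z')\otimes(y''\otimes z'')$ and the counit $\eta\otimes\eta$. It is coassociative: writing $\sum y_1\otimes y_2\otimes y_3$ for the iterated coproduct in $E$, both iterates on $y\otimes z$ give the terms $(y_1\otimes z_1)\otimes(y_2\otimes z_2)\otimes(y_3\otimes z_3)$ with sign exponent $|y_2||z_1|+|y_3||z_1|+|y_3||z_2|$. In the convolution algebra of degree preserving maps $C\to E$, the map $y\otimes z\mapsto S(yz)$ is a left inverse of the multiplication map $y\otimes z\mapsto yz$, because by (ii)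
\[
\sum(-1)^{|y''||z'|}S(y'z')\,y''z''=(S*\operatorname{id})(yz)=\eta(y)\eta(z).
\]
The map $y\otimes z\mapsto(-1)^{|y||z|}S(z)S(y)$ is a right inverse, because
\[
\sum(-1)^{|y''||z'|+|y''||z''|}y'z'S(z'')S(y'')=\sum(-1)^{|y''||z|}\eta(z)\,y'S(y'')=\eta(y)\eta(z).
\]
A left inverse and a right inverse of the same element coincide.
\end{proof}

By the counit identities, for $\theta\in E^s$ with $s>0$,
\begin{equation}\label{eq:reduced}
\Delta\theta\in\theta\otimes1+1\otimes\theta+E^+\otimes E^+ .
\end{equation}
So elements of $E^1$ act on $T$ as derivations, and elements of $E^s$ do so up to correction terms involving operators of lower degree.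

\section{The linear part as an algebra with operators}\label{sec:L}

Since $F_i$ is free, $\mathfrak m^nF_i/\mathfrak m^{n+1}F_i=A_n\otimes T_i$ canonically. Hence $L=A\otimes T$, where $A_n\otimes T_i$ has degree $i$ and weight $n+i$, and
\[
L^{(j)}\colon\quad0\to T_j\to A_1\otimes T_{j-1}\to\cdots\to A_{j-1}\otimes T_1\to A_j\to0
\]
is a finite dimensional complex. The differential is $A$-linear, $d(a\otimes t)=a\,\delta(t)$, where $\delta\colon T_i\to A_1\otimes T_{i-1}$ is defined as follows: if $f\in F_i$ and $df=\sum x_lf_l$ with $x_l\in\mathfrak m$, then $\delta(\bar f)=\sum x_l^*\otimes\bar f_l$ is the class of $df$ in $\mathfrak mF_{i-1}/\mathfrak m^2F_{i-1}$, with $x_l^*\in A_1$ the class of $x_l$.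

\begin{definition}\label{def:dg}
A \emph{DG $E$-module} is a bigraded vector space $M=\bigoplus_{i,j\in\mathbb Z}M_i^{(j)}$, where $(i,j)$ is the bidegree (degree, weight), with a differential $d$ of bidegree $(-1,0)$ and a left $E$-module structure such that $E^sM_i^{(j)}\subseteq M_{i-s}^{(j-s)}$ and $d(yx)=(-1)^{|y|}y\,dx$. A \emph{morphism} is an $E$-linear chain map of bidegree $(0,0)$. The module $k$ lies in bidegree $(0,0)$, with $E$ acting through $\eta$.
\end{definition}

Extend the product and the action $A$-linearly: $(a\otimes s)(b\otimes t)=ab\otimes st$ and $\theta(a\otimes t)=a\otimes\theta t$.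

\begin{lemma}\label{lem:structure}
With these operations $L$ is a DG algebra and a DG $E$-module, formula \eqref{eq:leibniz} holds for $s,t\in L$, and $\iota\colon k\to L$, $\iota(1)=1$, is a morphism of DG $E$-modules.
\end{lemma}

\begin{proof}
Let $f,g\in F$ be homogeneous, with $df=\sum x_lf_l$ and $dg=\sum y_lg_l$, where $x_l,y_l\in\mathfrak m$. Since $\mu$ is a chain map,
\[
d\mu(f\otimes g)=\sum x_l\,\mu(f_l\otimes g)+(-1)^{|f|}\sum y_l\,\mu(f\otimes g_l).
\]
Modulo $\mathfrak m^2F$ this reads $\delta(\bar f\bar g)=\delta(\bar f)\bar g+(-1)^{|f|}\bar f\,\delta(\bar g)$. By $A$-linearity, $d$ is a derivation of $L$. If $\theta$ is a cycle of degree $-s$ in $\operatorname{Hom}_R(F,F)$, then $d\theta f=(-1)^s\sum x_l\,\theta f_l$, which modulo $\mathfrak m^2F$ reads $\delta(\theta\bar f)=(-1)^s\theta\,\delta(\bar f)$. The operator $\theta$ maps $A_n\otimes T_i$ to $A_n\otimes T_{i-s}$, so it has bidegree $(-s,-s)$. Both sides of \eqref{eq:leibniz} are $A$-bilinear in $(s,t)$. Finally $d1=0$ and $\theta\cdot1=\eta(\theta)1$.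
\end{proof}

The product gives a first finiteness statement.

\begin{lemma}\label{lem:finite}
The map $\delta\colon T_1\to A_1$ is bijective, $H_0(L)=k\cdot1$, and $\dim H_i(L)<\infty$ for every $i$. Consequently, condition \textup{(b)} of Theorem~\ref{thm:main}, exactness of $L^{(j)}$ for $j\gg0$, and $\dim H(L)<\infty$ are equivalent.
\end{lemma}

\begin{proof}
By minimality $d$ induces an isomorphism $F_1/\mathfrak mF_1\to\mathfrak m/\mathfrak m^2$, and this map is $\delta$. As $A$ is generated by $A_1$ over $A_0=k$, we get $d(L_1)=A\cdot A_1=A_+$ and $H_0(L)=k$. If $x\in A_1$, write $x=dt$ with $t\in T_1$; for a cycle $z$ we have $d(tz)=xz$. Hence $A_+H(L)=0$. The ring $A$ is Noetherian and $L_i$ is a finitely generated $A$-module, so $H_i(L)$ is finitely generated over $A/A_+=k$. Therefore $\dim H(L)<\infty$ if and only if $H_i(L)=0$ for $i\gg0$, which is (b). Since each $L^{(j)}$ is finite dimensional, $\dim H(L)<\infty$ also holds if and only if $H(L^{(j)})=0$ for $j\gg0$.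
\end{proof}

Next we compute the Euler characteristic of $H(L)$ by comparing $L$ with $F$, whose homology is known. The filtration is infinite, so the tail $\mathcal F^nF$ has to be cut off first. This uses the Artin--Rees lemma: if $N\subseteq N'$ are finitely generated $R$-modules, there is an integer $c$ with $N\cap\mathfrak m^aN'\subseteq\mathfrak m^{a-c}N$ for all $a\ge c$.

\begin{lemma}\label{lem:AR}
Let $w\ge0$ and suppose $L^{(j)}$ is exact for all $j>w$. Then $\mathcal F^nF$ is exact for all $n>w$.
\end{lemma}

\begin{proof}
Fix $n>w$; then $n\ge1$, and $d(\mathfrak m^{n-1}F_1)=\mathfrak m^n$ gives $H_0(\mathcal F^nF)=0$. Fix $i\ge1$. For $n'\ge n$ the complex $\mathcal F^nF/\mathcal F^{n'}F$ has a finite filtration with exact subquotients $L^{(j)}$, $n\le j<n'$, so it is exact, and $H_i(\mathcal F^{n'}F)\to H_i(\mathcal F^nF)$ is an isomorphism. We show that this map is zero for $n'\gg0$. A cycle $z\in(\mathcal F^{n'}F)_i$ lies in $dF_{i+1}$ because $F$ is exact in degree $i$. Let $c$ be the Artin--Rees constant of $dF_{i+1}\subseteq F_i$. If $n'\ge i+c$ and $n'\ge n+c-1$,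 then
\[
z\in dF_{i+1}\cap\mathfrak m^{n'-i}F_i\subseteq d(\mathfrak m^{n'-i-c}F_{i+1})\subseteq d(\mathfrak m^{n-i-1}F_{i+1})=d((\mathcal F^nF)_{i+1}).\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:euler}
Let $w$ be as in Lemma~\ref{lem:AR} and put $V=\bigoplus_{j\le w}L^{(j)}$. Then $V$ is a finite dimensional DG $E$-submodule of $L$, the quotient $L/V$ is exact, and
\[
\sum_i(-1)^i\dim H_i(L)=\sum_i(-1)^i\dim V_i=1 .
\]
\end{lemma}

\begin{proof}
The differential preserves the weight and $E$ does not raise it, so $V$ is a DG submodule; as a complex, $L/V=\bigoplus_{j>w}L^{(j)}$. Thus $H(L)=H(V)$, which gives the first equality. Put $n=w+1$. The complex $F/\mathcal F^nF$ has terms $F_i/\mathfrak m^{n-i}F_i$ for $i<n$ and zero for $i\ge n$, so it is a bounded complex of modules of finite length. It is filtered with subquotients $L^{(0)},\dots,L^{(w)}$, so the alternating sum of the lengths of its terms is $\sum_i(-1)^i\dim V_i$. This equals the alternating sum of the lengths of its homology modules, and $H(F/\mathcal F^nF)=H(F)=k$ by Lemma~\ref{lem:AR}.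
\end{proof}

\section{The first obstruction, by hand}\label{sec:weight2}

We have $L^{(0)}=k$, and $L^{(1)}\colon T_1\to A_1$ is exact by Lemma~\ref{lem:finite}. So unwanted homology can first occur in $L^{(2)}\colon T_2\to A_1\otimes T_1\to A_2$. It does occur, at the left end, for $R=Q/(\pi^n)$ with $n\ge3$, where $\delta(T_2)=0$. The next statement is a special case of Theorem~\ref{thm:main} and is not used later; its proof is the whole argument in miniature.

\begin{proposition}\label{prop:weight2}
If $\dim H(L)<\infty$, then $\delta\colon T_2\to A_1\otimes T_1$ is injective.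
\end{proposition}

\begin{proof}
Suppose $0\ne u\in T_2$ and $\delta u=0$. For $\xi\in E^1$ we have $\delta(\xi u)=-\xi\,\delta u=0$, and $\delta$ is injective on $T_1$, so $E^1u=0$. Choose $\theta\in E^2$ with $\langle\theta,u\rangle=1$, that is, $\theta u=1$. By \eqref{eq:reduced}, $\Delta\theta=\theta\otimes1+1\otimes\theta+\sum\xi_l\otimes\zeta_l$ with $\xi_l,\zeta_l\in E^1$. As $|u|$ is even, \eqref{eq:leibniz} gives for $v\in L$
\[
\theta(uv)=(\theta u)v+u(\theta v)+\sum(\xi_lu)(\zeta_lv)=v+u(\theta v).
\]
So $\theta\lambda_u-\lambda_u\theta=\operatorname{id}_L$, where $\lambda_u$ is multiplication by $u$. Both $\theta$ and $\lambda_u$ commute with $d$ and have even degree, so the relation holds on each of the finite dimensional spaces $H_{\mathrm{even}}(L)$ and $H_{\mathrm{odd}}(L)$. A commutator has trace zero, so both dimensions are zero in $k$. Their difference is $1$ by Lemmas~\ref{lem:finite} and~\ref{lem:euler}, a contradiction.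
\end{proof}

In characteristic $p$ finite dimensionality alone gives no contradiction, as the operators $d/dt$ and $t$ on $k[t]/(t^p)$ show; the exact value of the Euler characteristic is what makes the argument work over every field.

The proof used an operator $\theta$ that moves the class $u$ to $1$. Elements of $E$ lower degree and weight by the same amount, so no element of $E$ moves a class of bidegree $(i,j)$ with $i<j$ to $1$, and such classes have to be detected differently. Observe that $\langle-,u\rangle$ is a functional on $E^2$ vanishing on $E^1E^1$, because $E^1u=0$. Such a functional is an element of $\operatorname{Ext}^1_E(k,k)_2$, as recalled below. This suggests that homology classes of $L$ in general are detected by $\operatorname{Ext}_E(k,k)$, higher Ext groups included, and that the trace should be turned into an $E$-linear map to which $\operatorname{Ext}_E(k,-)$ can be applied.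

\section{Derived invariants over $E$}\label{sec:derived}

No finiteness assumption on $\operatorname{ld}_Rk$ is made in this section.

\subsection*{The resolution of $k$ over $E$}
The algebra $E$ is graded with $E^0=k$ and $\dim E^s<\infty$. If $N$ is a bounded below graded left $E$-module and $G=N/E^+N$, a graded linear section $G\to N$ extends to a surjection $E\otimes G\to N$ with kernel in $E^+\otimes G$. Iterating this from $N=k$ gives the minimal graded free resolution
\[
\cdots\to P_2\xrightarrow{\ b\ }P_1\xrightarrow{\ b\ }P_0=E\xrightarrow{\ \eta\ }k\to0,\qquad P_p=E\otimes G_p,\qquad b(P_p)\subseteq E^+P_{p-1},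
\]
with $b$ being $E$-linear and preserving the grading of $E$, which we call the \emph{internal degree}. Let $G_{p,q}$ be the part of $G_p$ of internal degree $q$. By induction on $p$, minimality gives $G_{p,q}=0$ for $q<p$, and $\dim G_{p,q}<\infty$. Also $G_0=G_{0,0}=k\cdot1$ and $G_1=E^+/(E^+)^2$. By minimality,
\[
\operatorname{Ext}^p_E(k,k)_q=\operatorname{Hom}_k(G_{p,q},k);
\]
for example $\operatorname{Ext}^1_E(k,k)_2$ is the dual of $E^2/E^1E^1$. The algebra $E$ is \emph{Koszul} if these spaces vanish for $p\ne q$.

Make $P=\bigoplus_pP_p$ a DG $E$-module: an element $x\in P_p$ of internal degree $e$ has bidegree $(p-e,-e)$, and $dx=(-1)^eb(x)$. For $y\in E^s$ we get $d(yx)=(-1)^{e+s}y\,b(x)=(-1)^sy\,dx$, as required. All weights of $P$ are $\le0$, each $P^{(-e)}$ is finite dimensional since $p\le e$, the complex $P^{(-e)}$ is exact for $e>0$, and $P^{(0)}=k\cdot1$.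

For DG $E$-modules $M,N$ let $\operatorname{Hom}_E(M,N)$ be the span of the bihomogeneous linear maps $f$ with $f(yx)=(-1)^{|y||f|}yf(x)$. It is a bigraded complex under $\partial$, since
\[
(\partial f)(yx)=(-1)^{|y||f|+|y|}\,y\,df(x)-(-1)^{|f|+|y|+|y||f|}\,yf(dx)=(-1)^{|y||\partial f|}y\,(\partial f)(x).
\]
Define $\operatorname{Hom}_k(M,N)$ in the same way without the linearity condition. Put
\[
\Psi(M)=H(\operatorname{Hom}_E(P,M)),
\]
a functor from DG $E$-modules to bigraded vector spaces. A bihomogeneous $f\in\operatorname{Hom}_E(P,M)$ is determined by its restrictions to the $G_{p,q}$, which lie in bidegree $(p-q,-q)$, and these restrictions may be chosen freely among linear maps of the given bidegree. For $M=k$ the differential $\partial$ is zero by minimality, so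
\begin{equation}\label{eq:psik}
\Psi(k)=\bigoplus_{p,q}\operatorname{Ext}^p_E(k,k)_q,\qquad\operatorname{Ext}^p_E(k,k)_q\text{ in bidegree }(q-p,q).
\end{equation}
Thus $E$ is Koszul if and only if $\Psi(k)$ is concentrated in degree $0$.

\begin{lemma}\label{lem:exact}
The functor $\operatorname{Hom}_E(P,-)$ is exact, so a short exact sequence of DG $E$-modules gives a long exact sequence for $\Psi$. If $H(C)=0$, then $\Psi(C)=0$. If $\varphi$ is an injective or surjective quasi-isomorphism of DG $E$-modules, then $\Psi(\varphi)$ is an isomorphism.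
\end{lemma}

\begin{proof}
Exactness holds because maps may be chosen freely on the $G_{p,q}$. Let $H(C)=0$ and let $f\in\operatorname{Hom}_E(P,C)$ be a cycle of bidegree $(c,a)$. We construct $g$ of bidegree $(c+1,a)$ with $dg+(-1)^cgd=f$ on $P_p$ by induction on $p$. Suppose $g$ is defined on $P_{p'}$ for $p'<p$, and let $x$ run through a bihomogeneous basis of $G_p$. Then $dx\in P_{p-1}$, and $f(x)-(-1)^cg(dx)$ is a cycle:
\[
df(x)-(-1)^cdg(dx)=(-1)^cf(dx)-(-1)^c\bigl(f(dx)-(-1)^cg(d^2x)\bigr)=0 .
\]
Choose $g(x)$ with $dg(x)=f(x)-(-1)^cg(dx)$ and extend by $g(yx)=(-1)^{|y|(c+1)}yg(x)$. Then $\partial g$ and $f$ satisfy the same linearity rule and agree on $G_p$, hence on $P_p$. For the last claim, the cokernel or kernel of $\varphi$ is a DG $E$-module with zero homology; use the long exact sequence.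
\end{proof}

\subsection*{The derived invariants of $L$}
The perfect pairing makes $T$ the graded dual of $E$, so maps into $T$ are as easy to describe as maps out of $E$. Regard $T$ as a DG $E$-module with zero differential and $T_s$ in bidegree $(s,s)$.

\begin{lemma}\label{lem:cofree}
For every DG $E$-module $M$ the map $f\mapsto\epsilon f$ is an isomorphism of bigraded complexes $\operatorname{Hom}_E(M,T)\to\operatorname{Hom}_k(M,k)$. Moreover $\Psi(T)=k$, in bidegree $(0,0)$.
\end{lemma}

\begin{proof}
The map commutes with differentials, as $\epsilon\,\partial f=-(-1)^{|f|}\epsilon fd=\partial(\epsilon f)$. Fix a bidegree $(c,a)$, a map $g\colon M\to k$ of that bidegree, and $x\in M_i^{(j)}$. If $f$ is $E$-linear of bidegree $(c,a)$ with $\epsilon f=g$, then $f(x)=0$ unless $i+c=j+a=s\ge0$, and in that case $f(x)\in T_s$ satisfies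
\begin{equation}\label{eq:cofree}
\epsilon(\theta f(x))=(-1)^{sc}g(\theta x)\qquad\text{for all }\theta\in E^s .
\end{equation}
This determines $f(x)$, because the pairing is perfect; so the map is injective. Conversely, define $f(x)$ by \eqref{eq:cofree} when $i+c=j+a=s\ge0$, and as $0$ otherwise. Let $y\in E^r$. If $i+c=j+a=s\ge r$, then for $\theta\in E^{s-r}$
\[
\epsilon(\theta f(yx))=(-1)^{(s-r)c}g(\theta yx)=(-1)^{rc}\epsilon(\theta yf(x)),
\]
so $f(yx)=(-1)^{rc}yf(x)$. In all other cases both $f(yx)$ and $yf(x)$ lie in a bidegree in which $T$ is zero. Finally $\epsilon f$ and $g$ vanish outside bidegree $(-c,-a)$, where $s=0$ and \eqref{eq:cofree} with $\theta=1$ gives $\epsilon f=g$.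

For $M=P$, the weight $a$ part of $\operatorname{Hom}_k(P,k)$ is the dual of the finite dimensional complex $P^{(-a)}$. It is exact for $a\ne0$, and equal to $k$ in degree $0$ for $a=0$.
\end{proof}

\begin{lemma}\label{lem:psiL}
$\Psi(L)$ is concentrated in degree $0$, and $\Psi(L)_0^{(a)}\cong A_a$ for every weight $a$.
\end{lemma}

\begin{proof}
Put $L^{\ge n}=A_{\ge n}\otimes T$. These are DG $E$-submodules of $L=L^{\ge0}$, and $d(L^{\ge n})\subseteq L^{\ge n+1}$. So $L^{\ge n}/L^{\ge n+1}=A_n\otimes T$ has zero differential and is a finite direct sum of copies of $T$ with weights raised by $n$. By Lemma~\ref{lem:cofree}, $\Psi(A_n\otimes T)=A_n$, in bidegree $(0,n)$.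

Fix a weight $a$. A map of weight $a$ on $P$ takes values in weights $\le a$, and $L^{\ge n}$ has weights $\ge n$; hence $\operatorname{Hom}_E(P,L^{\ge n})^{(a)}=0$ for $n>a$. This settles the case $a<0$. For $a\ge0$ the long exact sequences of $0\to L^{\ge n+1}\to L^{\ge n}\to A_n\otimes T\to0$ give
\[
\Psi(L)^{(a)}\cong\Psi(L^{\ge1})^{(a)}\cong\cdots\cong\Psi(L^{\ge a})^{(a)}\cong\Psi(A_a\otimes T)^{(a)}=A_a .
\]
Here the steps with $n<a$ use $\Psi(A_n\otimes T)^{(a)}=0$, and the last one uses $\Psi(L^{\ge a+1})^{(a)}=0$.
\end{proof}

\subsection*{A criterion for Koszulness}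
To return from $\Psi$ to ordinary homology we use a form of Nakayama's lemma: $E^+$ lowers weight, so in the lowest weight it acts as zero and $\Psi$ sees everything.

\begin{lemma}\label{lem:lowest}
Let $Z$ be a DG $E$-module and $j_0$ an integer with $H(Z)^{(j)}=0$ for all $j<j_0$. Then $\Psi(Z)_i^{(j_0)}\cong H_i(Z)^{(j_0)}$ for all $i$.
\end{lemma}

\begin{proof}
The part of $Z$ in weights $<j_0$ is a DG submodule with zero homology; let $Z'$ be the quotient. By Lemma~\ref{lem:exact}, $\Psi(Z)\cong\Psi(Z')$. A map $f\in\operatorname{Hom}_E(P,Z')$ of weight $j_0$ sends $G_{p,q}$ to weight $j_0-q$, so it vanishes on $G_{p,q}$ for $q>0$; and $G_{p,0}=0$ for $p>0$. Hence $f\mapsto f(1)$ is a degree preserving bijection $\operatorname{Hom}_E(P,Z')^{(j_0)}\to Z'^{(j_0)}=Z^{(j_0)}$, and it is a chain map because $(\partial f)(1)=df(1)$.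
\end{proof}

\begin{proposition}\label{prop:criterion}
If $\Psi(\iota)\colon\Psi(k)\to\Psi(L)$ is injective, then $H(L)=k\cdot1$.
\end{proposition}

\begin{proof}
Let $Z=L/\iota(k)$. Since $\iota(k)=L^{(0)}$, we have $Z=\bigoplus_{j\ge1}L^{(j)}$ as a complex, and we must show $H(Z)=0$. By Lemma~\ref{lem:finite}, $H_0(Z)=0$. Consider the exact sequence
\begin{equation}\label{eq:les}
\Psi(L)_i\to\Psi(Z)_i\to\Psi(k)_{i-1}\xrightarrow{\Psi(\iota)}\Psi(L)_{i-1}.
\end{equation}
Injectivity of $\Psi(\iota)$ makes $\Psi(L)\to\Psi(Z)$ surjective, so $\Psi(Z)$ is concentrated in degree $0$ by Lemma~\ref{lem:psiL}. If $H(Z)\ne0$, let $j_0$ be the least weight with $H(Z)^{(j_0)}\ne0$. By Lemma~\ref{lem:lowest}, $H(Z)^{(j_0)}\cong\Psi(Z)^{(j_0)}$ is concentrated in degree $0$, where $H(Z)$ vanishes. This is a contradiction.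
\end{proof}

\begin{remark}\label{rem:first}
The same sequence identifies the first unwanted homology for any $R$. Let $j_0\ge1$ and suppose $L^{(j)}$ is exact for $0<j<j_0$. For $i\ge2$ the outer terms of \eqref{eq:les} vanish, so Lemma~\ref{lem:lowest} and \eqref{eq:psik} give $H_i(L)^{(j_0)}\cong\operatorname{Ext}_E^{\,j_0-i+1}(k,k)_{j_0}$. For $i=j_0=2$ this is the relation between $\ker\delta\subseteq T_2$ and $\operatorname{Ext}^1_E(k,k)_2$ seen in Section~\ref{sec:weight2}.
\end{remark}

\section{The trace splitting}\label{sec:trace}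

Assume now that $L^{(j)}$ is exact for $j>w$, and let $V\subseteq L$ be as in Lemma~\ref{lem:euler}. We want the map ``trace of multiplication by $a$'' on $L$, but $L$ is in general infinite dimensional. Neither obvious finite dimensional replacement is adequate: $V$ is an $E$-submodule but is not stable under multiplication by elements of $L$, and the tail $\bigoplus_{j>w}L^{(j)}$ is an ideal but not an $E$-submodule. Multiplication by $a\in L$ does give a map $V\to L$, and traces are defined for maps $V\to V$. The two spaces of maps are quasi-isomorphic, so $\Psi$ does not distinguish them. To use this, both must be DG $E$-modules, and here the antipode enters: it plays the role of the inverse in the conjugation action of a group.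

\begin{lemma}\label{lem:conj}
Let $N$ be a DG $E$-module. The complex $\operatorname{Hom}_k(V,N)$ is a DG $E$-module under
\[
yf=\sum(-1)^{|y''||f|}\,y'\circ f\circ S(y'').
\]
\end{lemma}

\begin{proof}
For $y\in E^s$ the operation has bidegree $(-s,-s)$, and $1f=f$ since $\Delta1=1\otimes1$ and $S(1)=1$. Applying the definition twice gives
\[
y(zf)=\sum(-1)^{|y''|(|z|+|f|)+|z''||f|}\,y'z'fS(z'')S(y'').
\]
By Proposition~\ref{prop:hopf}(ii) and (v),
\[
(yz)f=\sum(-1)^{|y''||z'|+(|y''|+|z''|)|f|+|y''||z''|}\,y'z'fS(z'')S(y''),
\]
and the exponents agree because $|z|=|z'|+|z''|$. Using $dy'=(-1)^{|y'|}y'd$ and $S(y'')d=(-1)^{|y''|}dS(y'')$,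
\begin{align*}
\partial(yf)&=\sum(-1)^{|y''||f|}\bigl(dy'fS(y'')-(-1)^{|y|+|f|}y'fS(y'')d\bigr)\\
&=\sum(-1)^{|y''||f|+|y'|}\,y'(\partial f)S(y'')=(-1)^{|y|}\,y(\partial f),
\end{align*}
where the last step uses $|y''||f|+|y'|\equiv|y|+|y''|(|f|-1)\pmod2$.
\end{proof}

For a linear map $f\colon V\to V$ let $f_{ii}\colon V_i\to V_i$ be its diagonal blocks. The \emph{supertrace} is $\operatorname{str}f=\sum_i(-1)^i\operatorname{tr}f_{ii}$. It vanishes on bihomogeneous maps of bidegree $\ne(0,0)$, and for homogeneous $f,g$
\begin{equation}\label{eq:str}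
\operatorname{str}(fg)=(-1)^{|f||g|}\operatorname{str}(gf).
\end{equation}
Indeed, both sides vanish unless $|f|=-|g|$. In that case $\operatorname{tr}(fg|V_i)=\operatorname{tr}(gf|V_{i+|g|})$, which produces the sign $(-1)^{|g|}=(-1)^{|f||g|}$.

Consider the maps
\[
k\xrightarrow{\ \iota\ }L\xrightarrow{\ \rho\ }\operatorname{Hom}_k(V,L)\xleftarrow{\ \sigma\ }\operatorname{Hom}_k(V,V)\xrightarrow{\ \operatorname{str}\ }k,\qquad k\xrightarrow{\ e\ }\operatorname{Hom}_k(V,V),
\]
where $\rho(a)(v)=av$, the map $\sigma$ is composition with the inclusion $V\subseteq L$, and $e(1)=\operatorname{id}_V$.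

\begin{lemma}\label{lem:maps}
The maps $\rho,\sigma,e,\operatorname{str}$ are morphisms of DG $E$-modules, and $\sigma$ is an injective quasi-isomorphism.
\end{lemma}

\begin{proof}
All four maps have bidegree $(0,0)$.

\emph{The map $\rho$.} Since $d$ is a derivation, $(\partial\rho(a))(v)=d(av)-(-1)^{|a|}a\,dv=(da)v$. By \eqref{eq:leibniz} on $L$, with $\sum y_1\otimes y_2\otimes y_3=(\Delta\otimes1)\Delta y$,
\[
(y\rho(a))(v)=\sum(-1)^{|y''||a|}y'\bigl(a\cdot S(y'')v\bigr)=\sum(-1)^{(|y_2|+|y_3|)|a|}(y_1a)\bigl(y_2S(y_3)v\bigr).
\]
By coassociativity the iterated coproduct equals $\sum y'\otimes\Delta y''$, and the sign depends only on $|y''|=|y_2|+|y_3|$. So the antipode identity turns the sum into $\sum(-1)^{|y''||a|}\eta(y'')(y'a)v$, which is $(ya)v$ because $\eta(y'')=0$ unless $|y''|=0$.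

\emph{The map $\sigma$.} It is a morphism because $V$ is a DG submodule of $L$. Its cokernel is the complex $\operatorname{Hom}_k(V,L/V)$. The exact complex of vector spaces $L/V$ has a weight preserving homotopy $h$ of degree $1$ with $dh+hd=\operatorname{id}$, and $\partial(hf)+h\,\partial f=dhf+hdf=f$. So the cokernel is exact.

\emph{The map $e$.} We have $\partial\operatorname{id}_V=0$ and $y\operatorname{id}_V=\sum y'S(y'')=\eta(y)\operatorname{id}_V$.

\emph{The map $\operatorname{str}$.} By \eqref{eq:str}, $\operatorname{str}(df)=(-1)^{|f|}\operatorname{str}(fd)$, so $\operatorname{str}(\partial f)=0$. Moving $S(y'')$ to the front by \eqref{eq:str},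
\[
\operatorname{str}(yf)=\sum(-1)^{|y''||f|+|y''|(|y'|+|f|)}\operatorname{str}\bigl(S(y'')y'f\bigr)=\operatorname{str}\Bigl(\sum(-1)^{|y'||y''|}S(y'')y'\circ f\Bigr).
\]
Applying $\alpha\otimes\beta\mapsto S(\alpha)\beta$ to the identity of Proposition~\ref{prop:hopf}(iv) gives $\sum(-1)^{|y'||y''|}S(y'')y'=\sum S(y')y''=\eta(y)$. Hence $\operatorname{str}(yf)=\eta(y)\operatorname{str}(f)$.
\end{proof}

\begin{proposition}\label{prop:split}
If $L^{(j)}$ is exact for $j\gg0$, then $\Psi(\iota)\colon\Psi(k)\to\Psi(L)$ is injective.
\end{proposition}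

\begin{proof}
By Lemmas~\ref{lem:exact} and~\ref{lem:maps}, $\Psi(\sigma)$ is invertible. Put $r=\Psi(\operatorname{str})\Psi(\sigma)^{-1}\Psi(\rho)$. Both $\rho\iota(1)$ and $\sigma e(1)$ are the inclusion $V\subseteq L$, so $\rho\iota=\sigma e$. By Lemma~\ref{lem:euler}, $\operatorname{str}(\operatorname{id}_V)=\sum_i(-1)^i\dim V_i=1$, so $\operatorname{str}\circ e=\operatorname{id}_k$. Therefore
\[
r\,\Psi(\iota)=\Psi(\operatorname{str})\Psi(\sigma)^{-1}\Psi(\sigma)\Psi(e)=\Psi(\operatorname{str}\circ e)=\operatorname{id}_{\Psi(k)}.\qedhere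
\]
\end{proof}

\section{Proofs of the main results}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Lemma~\ref{lem:finite} gives (b)$\Leftrightarrow$(c) and the equivalence of the two forms of (c). If (c) holds, Propositions~\ref{prop:split} and~\ref{prop:criterion} give $H(L)=k\cdot1$, so $H_i(L)=0$ for $i>0$, which is (a). If (a) holds, then $H(L)=H_0(L)=k\cdot1$ lies in weight $0$, and Lemma~\ref{lem:AR} with $w=0$ gives (e). The implication (e)$\Rightarrow$(d) is trivial, and (d)$\Rightarrow$(c) holds because $L^{(n)}=\mathcal F^nF/\mathcal F^{n+1}F$ is a quotient of exact complexes for $n\gg0$. So (a), (c), (d), (e) are equivalent, and (b) is equivalent to (c).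

Assume these conditions. Then $\iota$ is an injective quasi-isomorphism, so $\Psi(\iota)$ is an isomorphism by Lemma~\ref{lem:exact}. Comparing \eqref{eq:psik} with Lemma~\ref{lem:psiL} gives $\operatorname{Ext}^p_E(k,k)_q=0$ for $p\ne q$ and $\operatorname{Ext}^n_E(k,k)_n\cong A_n$. Finally, the coefficient of $z^j$ in the product of the two series is $\sum_i(-1)^i\dim A_{j-i}\dim E^i$. As $\dim E^i=\dim T_i$, this is the Euler characteristic of $L^{(j)}$, which is $1$ for $j=0$ and $0$ for $j>0$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:syzygy}]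
The minimal resolution $G$ of $\Omega^nM$ has $G_i=F^M_{i+n}$ for $i\ge0$, with the differential of $F^M$. The differential of the linear part is the family of induced maps $\mathfrak m^aG_i/\mathfrak m^{a+1}G_i\to\mathfrak m^{a+1}G_{i-1}/\mathfrak m^{a+2}G_{i-1}$, which are the same for $G$ and for $F^M$. Hence $H_i(\operatorname{lin}^RG)\cong H_{i+n}(\operatorname{lin}^RF^M)$ for $i\ge1$, up to a shift of weights, and $\operatorname{ld}_R\Omega^nM<\infty$. Write $\Omega^nM\cong k\oplus N$. Then $G\cong F\oplus F^N$, with $F^N$ the minimal resolution of $N$, so $L$ is a direct summand of $\operatorname{lin}^RG$ and $\operatorname{ld}_Rk\le\operatorname{ld}_R\Omega^nM<\infty$. Theorem~\ref{thm:main} applies.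
\end{proof}

\begin{remark}\label{rem:hyp}
The hypotheses enter as follows. That $R$ is Noetherian is used for $\dim T_i<\infty$ and $\dim A_n<\infty$, for the finite generation of $H_i(L)$, and for the Artin--Rees lemma. Commutativity of the product of $T$ gives cocommutativity of $\Delta$, which is used only for the $E$-linearity of the supertrace. The assumption $\operatorname{ld}_Rk<\infty$ provides the finite dimensional model $V$. The ring $R$ need not contain a field, since $T$, $E$, $A$ and $L$ are vector spaces over $k$ in any case.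

The value of the Euler characteristic comes from the exactness of $F$, and it cannot be dispensed with. Let $B=k[x]/(x^2)$ and $L'=B\oplus Bt$ with $t^2=0$ and $dt=x$, where $x$ and $t$ have bidegrees $(0,1)$ and $(1,1)$; this is the linear part of the Koszul complex of the local ring $B$. Let $E'=k\oplus k\xi$ with $\xi^2=0$, $\Delta\xi=\xi\otimes1+1\otimes\xi$ and $S(\xi)=-\xi$ act by $\xi(a+bt)=b$. Then $\xi$ is a derivation of bidegree $(-1,-1)$ with $d\xi=0=\xi d$, so $L'$ has the structure of Lemma~\ref{lem:structure} over $E'$. Its homology is finite dimensional with $H_0(L')=k\cdot 1$, but it has basis $1,xt$: the Euler characteristic is $0$, and $H(L')\ne k$.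
\end{remark}

\begin{thebibliography}{9}

\bibitem{NV}
Hop D. Nguyen and Thanh Vu,
\emph{Regularity over homomorphisms and a Frobenius characterization of Koszul algebras},
arXiv:1303.5160 (2013).

\end{thebibliography}
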